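\title{Convex weights on triangular choice multigraphs and a forbidden configuration}

\begin{abstract}
A triangular choice multigraph is obtained by choosing one pair from every triple of an $m$-element set; the multiplicity of a pair is the number of triples that choose it. We prove that for every convex function $\varphi$ the sum of $\varphi$ over all multiplicities is maximized by a $2$-recursive multigraph, that is, by one that comes from a rooted binary tree. This proves a conjecture posed by Peaslee, Sali and Yan. Together with known bounds, it gives for all $r\ge 3$ an exact recursive formula for the largest number of distinct columns of an $m$-rowed $(0,1,\dots,r-1)$-matrix that avoids the configuration with columns $(0,0,1)^T$ and $(1,1,0)^T$. The proof is a weighted Zykov-type symmetrization: we repeatedly merge the two blocks of vertices that are joined by pairs of largest multiplicity.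
\end{abstract}

\section{The problem and the main theorem}\label{sec:intro}

\subsection{A forbidden configuration}

An \emph{$r$-matrix} is a matrix with entries in $\{0,1,\dots,r-1\}$, and a matrix is \emph{simple} if its columns are pairwise distinct. A matrix $A$ \emph{contains a configuration of} $F$ if some submatrix of $A$ is a row and column permutation of $F$. Let $\operatorname{forb}(m,r,F)$ be the maximum number of columns of an $m$-rowed simple $r$-matrix that contains no configuration of $F$. It measures how many of the $r^m$ possible columns survive when the pattern $F$ is forbidden. This paper concerns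
\[
M=\begin{bmatrix}0&1\\0&1\\1&0\end{bmatrix},\qquad r\ge 3 .
\]
For $m\le 2$ nothing is forbidden, and $\operatorname{forb}(m,r,M)=r^m$. For $m=3$ a configuration of $M$ is one of the three disjoint pairs of columns $\{001,110\}$, $\{010,101\}$, $\{100,011\}$, so $\operatorname{forb}(3,r,M)=r^3-3$. For every $m$, the columns with at most one $0$ avoid $M$, because $M$ has a column with two $0$'s; there are $(r-1)^m+m(r-1)^{m-1}$ of them. This construction is not optimal: for $m=r=3$ it gives $20$ columns instead of $24$. The excess of $\operatorname{forb}(m,r,M)$ over $(r-1)^m+m(r-1)^{m-1}$ is governed by an extremal problem on triples, which we now describe.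

\subsection{Triangular choice multigraphs}

A \emph{triangular choice multigraph} (TCM) $G$ on a finite set $X$ is obtained by choosing, for every $3$-element subset $xyz$ of $X$, one of its three pairs. We write $xyz\to xy$ if the triple $xyz$ chooses $xy$. The \emph{multiplicity} $\mu_G(xy)$ of a pair is the number of triples that choose it. If $|X|=m$, then $0\le\mu_G(xy)\le m-2$ and the multiplicities add up to $\binom m3$. A subset $Y\subseteq X$ carries the induced TCM $G[Y]$.

A \emph{split} of $G$ is a partition $X=X_1\cup X_2$ into nonempty parts such that every triple with two vertices in one part and one in the other chooses the pair inside a part. The TCM $G$ is \emph{$2$-recursive} if $|X|\le 2$, or if it has a split with $G[X_1]$ and $G[X_2]$ both $2$-recursive. For $|X|=2$ the partition into two points is a split, since there are no triples.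

Unfolding the recursion gives a rooted binary tree whose nodes are subsets of $X$: the root is $X$, the two children of a node $Y$ with $|Y|\ge2$ are the parts of a split of $G[Y]$, and the leaves are the points. Conversely, every such tree defines a $2$-recursive TCM. The tree determines the multiplicities. If $Y_{xy}$ is the smallest node containing $x$ and $y$, then
\begin{equation}\label{eq:tree}
\mu_G(xy)=m-|Y_{xy}| .
\end{equation}
Indeed, if $z\notin Y_{xy}$, then the split of the smallest node containing $x,y,z$ separates $z$ from $\{x,y\}$, so $xyz\to xy$. If $z\in Y_{xy}$, then the split of $Y_{xy}$ separates $x$ from $y$, so $xyz$ does not choose $xy$.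

For real $\alpha$ and $X=[m]=\{1,\dots,m\}$ put $w(G,\alpha)=\sum_{xy}\alpha^{\mu_G(xy)}$, the sum running over all pairs, and let
\[
H(m,\alpha)=\max_{G}w(G,\alpha),\qquad H_2(m,\alpha)=\max_{G\ 2\text{-recursive}}w(G,\alpha),
\]
where $G$ ranges over TCMs on $[m]$. For $\alpha>1$ let
\[
\lambda(\alpha)=\sum_{j=1}^\infty\frac{2^{j-1}}{\alpha^{2^j}},\qquad\text{so that}\qquad \lambda(2)=\frac14+\frac18+\frac1{64}+\cdots .
\]
This series comes from the balanced tree. For $m=2^k$ that tree has $m/2^j$ nodes of size $2^j$, and each of them is the node $Y_{xy}$ for $4^{j-1}$ pairs $xy$. By \eqref{eq:tree},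
\begin{equation}\label{eq:balanced}
H_2(2^k,\alpha)\ \ge\ \sum_{j=1}^k\frac{m}{2^j}\,4^{j-1}\alpha^{m-2^j}=m\alpha^m\cdot\frac12\sum_{j=1}^k\frac{2^{j-1}}{\alpha^{2^j}} .
\end{equation}

We use two known results without proof; see \cite{PSY}. First, for all $m\ge0$ and $r\ge3$,
\begin{equation}\label{eq:sandwich}
\begin{split}
H_2\Bigl(m,\frac{r-1}{r-2}\Bigr)(r-2)^{m-2}&\le\operatorname{forb}(m,r,M)-(r-1)^m-m(r-1)^{m-1}\\
&\le H\Bigl(m,\frac{r-1}{r-2}\Bigr)(r-2)^{m-2}.
\end{split}
\end{equation}
Second,
\begin{equation}\label{eq:H2limit}
\lim_{m\to\infty}\frac{H_2(m,2)}{m2^{m-1}}=\lambda(2).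
\end{equation}
For $m=r=3$, every TCM has multiplicities $1,0,0$, both ends of \eqref{eq:sandwich} equal $2+1+1=4$, and we recover $20+4=24$. In general the two ends of \eqref{eq:sandwich} differ only in the class of TCMs over which one maximizes. The following conjecture is posed in \cite{PSY}: \emph{$H(m,2)=H_2(m,2)$ for all $m\ge3$, and consequently}
\begin{equation}\label{eq:forb3}
\operatorname{forb}(m,3,M)=2^m+m2^{m-1}+H(m,2),
\end{equation}
\begin{equation}\label{eq:limits}
\lim_{m\to\infty}\frac{\operatorname{forb}(m,3,M)}{m2^{m-1}}-1=\lim_{m\to\infty}\frac{H(m,2)}{m2^{m-1}}=\lim_{m\to\infty}\frac{H_2(m,2)}{m2^{m-1}}=\lambda(2).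
\end{equation}

The conjecture is a natural guess. The total multiplicity is fixed and $2^i$ is convex in $i$, so one wants the multiplicities as uneven as possible. The only obstacle is that two pairs $xy$ and $xz$ compete for the triple $xyz$. A tree settles every such competition in favor of the pair in the smaller node: by \eqref{eq:tree}, pairs in small nodes have multiplicity close to $m$, and pairs across the top split have multiplicity $0$. This reasoning uses only the convexity of $2^i$, and so does the proof.

\subsection{Results}

Let $m\ge2$ and $\varphi\colon\{0,1,\dots,m-2\}\to\mathbb R$. Put $\Delta(i)=\varphi(i)-\varphi(i-1)$ for $1\le i\le m-2$. We call $\varphi$ \emph{convex} if $\Delta$ is nondecreasing and \emph{strictly convex} if $\Delta$ is strictly increasing. The \emph{weight} of a TCM $G$ on $[m]$ is $w_\varphi(G)=\sum_{xy}\varphi(\mu_G(xy))$.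

\begin{theorem}\label{thm:main}
Let $m\ge2$ and let $G$ be a TCM on $[m]$. There is a probability distribution on $2$-recursive TCMs $R$ on $[m]$, depending only on $G$, such that $\mathbb E\,w_\varphi(R)\ge w_\varphi(G)$ for all convex $\varphi$ simultaneously. In particular, for each convex $\varphi$ the maximum of $w_\varphi$ over all TCMs on $[m]$ is attained by a $2$-recursive TCM.
\end{theorem}

\begin{corollary}\label{cor:conj}
We have $H(m,\alpha)=H_2(m,\alpha)$ for all $m\ge0$ and all real $\alpha>0$. In particular the conjecture is true: $H(m,2)=H_2(m,2)$ for all $m\ge3$, and \eqref{eq:forb3} and \eqref{eq:limits} hold.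
\end{corollary}

The definition of a $2$-recursive TCM proceeds from the root down, but an arbitrary TCM gives no hint of a good top split. We therefore build the tree from the leaves up. As in Zykov symmetrization, the basic step makes one vertex a copy of another; here the vertices soon become blocks with weights. Section~\ref{sec:four} shows the step on four vertices, and Section~\ref{sec:merge} proves Theorem~\ref{thm:main}. Section~\ref{sec:forb} derives Corollary~\ref{cor:conj}, the exact value of $\operatorname{forb}(m,r,M)$ for all $r\ge3$, and bounds on its growth. Section~\ref{sec:max} asks what all maximizers have in common.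

\section{One merging step on four vertices}\label{sec:four}

A node $\{x,y\}$ of size two in a tree has two properties. Every triple $xyz$ chooses $xy$, and $x$ and $y$ are twins: the triples $xzz'$ and $yzz'$ make corresponding choices. Given any TCM $G$ and two vertices $x,y$, we can force both properties. Let $G^x$ be obtained from $G$ by letting every triple $xyz$ choose $xy$ and letting every triple $yzz'$ with $z,z'\ne x$ imitate $xzz'$. Define $G^y$ with the roles of $x$ and $y$ exchanged.

Take $m=4$, let $G$ be the TCM whose chosen pairs form the cycle $12,23,34,14$, and merge $x=1$ and $y=2$: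
\[
\begin{array}{c|cccc|l}
 &123&124&134&234&\text{multiplicities}\\ \hline
G&12&14&34&23&1,1,1,1,0,0\\
G^1&12&12&34&34&2,2,0,0,0,0\\
G^2&12&12&13&23&2,1,1,0,0,0
\end{array}
\]
Both new TCMs are $2$-recursive, with top splits $12\,|\,34$ and $123\,|\,4$. Let $\delta=\Delta(2)-\Delta(1)=\varphi(2)-2\varphi(1)+\varphi(0)$, so that $\varphi$ is convex if and only if $\delta\ge0$. From the last column, $w_\varphi(G^1)=w_\varphi(G)+2\delta$ and $w_\varphi(G^2)=w_\varphi(G)+\delta$. The average of the two weights exceeds $w_\varphi(G)$ by $\frac32\delta$, and it is instructive to see where this gain comes from.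
\begin{itemize}
\item The pair $34$ has multiplicity $1$ in $G$, and $2$ or $0$ afterwards. The mean is preserved, and convexity gives the gain $\frac12\varphi(2)+\frac12\varphi(0)-\varphi(1)=\frac12\delta$.
\item The pairs $13,23$ have multiplicities $0,1$ in $G$, then $0,0$ in $G^1$ and $1,1$ in $G^2$. On average nothing changes.
\item The pairs $14,24$ have multiplicities $1,0$ in $G$ and $0,0$ afterwards. This is a loss of $\Delta(1)$.
\item The pair $12$ rises from $1$ to $2$. This is a gain of $\Delta(2)$.
\end{itemize}
The only loss arises because the triple $124$ moves one unit of multiplicity from $14$ to $12$. It is repaid because $\mu_G(12)\ge\mu_G(14)$ and $\Delta$ is nondecreasing. Small cases also show that each ingredient is needed.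

\emph{Convexity.} By \eqref{eq:tree}, a $2$-recursive TCM on four vertices has the multiplicities of $G^1$ or those of $G^2$. If $\delta<0$, the cycle $G$ has larger weight than both, and the conclusion of Theorem~\ref{thm:main} fails.

\emph{Largest multiplicity.} Start from $G^1$ and merge $1$ and $3$, a pair of multiplicity $0$. Then $123$ and $134$ choose $13$, and the other two triples choose $12,23$ (if $3$ imitates $1$) or $14,34$ (if $1$ imitates $3$). Both outcomes have multiplicities $2,1,1,0,0,0$, so both lose $\delta$.

\emph{Averaging.} One of the two outcomes can lose even for a pair of largest multiplicity. Let $m=5$ and $\varphi(i)=2^i$. Let $123,124,125\to12$ and $345\to34$, let $134,135,145$ choose $34,13,14$, and let $234,235,245$ choose $23,25,24$. The weight is $8+4+5\cdot2+3=25$. Merging $1$ and $2$ gives $8+8+4\cdot 2+4=28$ if $2$ imitates $1$, but $8+7\cdot2+2=24$ if $1$ imitates $2$. Only the average is under control.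

One difficulty is not yet visible. After $1$ and $2$ have been merged, merging $1$ and $3$ as single vertices would take the triple $123$ away from $12$ and undo the first step. So $\{1,2\}$ must from then on act as one vertex of weight two. The next section sets this up.

\section{Merging blocks}\label{sec:merge}

\subsection{Compatible partitions}

\begin{definition}
Let $G$ be a TCM on $[m]$ and $\mathcal P$ a partition of $[m]$ into nonempty blocks. The pair $(G,\mathcal P)$ is \emph{compatible} if
\begin{enumerate}
\item[(C1)] $G[U]$ is $2$-recursive for every block $U$;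
\item[(C2)] every triple with exactly two vertices in one block chooses the pair inside that block;
\item[(C3)] for any three distinct blocks $U,V,W$, the triples with one vertex in each all choose their $U$--$V$ pair (written $UVW\to UV$), or all choose their $U$--$W$ pair, or all choose their $V$--$W$ pair.
\end{enumerate}
\end{definition}

The blocks are the finished subtrees by (C1), their pairs beat every outside vertex by (C2), and (C3) says that $G$ induces a TCM on the set of blocks. Every TCM is compatible with the partition into singletons, and if $\mathcal P$ has one block then $G$ is $2$-recursive by (C1). The proof moves from the first situation to the second.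

Let $(G,\mathcal P)$ be compatible, and let $x\in U$, $y\in V$ for distinct blocks $U,V$. A triple $xyz$ with $z\in U\cup V$ does not choose $xy$, by (C2). A triple $xyz$ with $z$ in a third block $W$ chooses $xy$ if and only if $UVW\to UV$, by (C3). Hence the multiplicity of $xy$ depends only on $U$ and $V$:
\begin{equation}\label{eq:cross}
\mu_{UV}:=\mu_G(xy)=\sum_{W\ne U,V}|W|\cdot[UVW\to UV],
\end{equation}
where $[\,\cdot\,]$ is $1$ if the statement holds and $0$ otherwise.

Fix distinct blocks $U,V$ and call the other blocks \emph{outer}. Let $\mathcal P'$ be obtained from $\mathcal P$ by replacing $U$ and $V$ with $U\cup V$. Define $G^U$ by changing $G$ as follows and keeping all other choices.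
\begin{enumerate}
\item[(M1)] For every outer block $W$, each triple $uvw$ with $u\in U$, $v\in V$, $w\in W$ chooses $uv$.
\item[(M2)] For distinct outer blocks $W,W'$, each triple $vww'$ with $v\in V$, $w\in W$, $w'\in W'$ imitates $U$: it chooses $ww'$, $vw$ or $vw'$ according as $UWW'\to WW'$, $UW$ or $UW'$ in $G$.
\end{enumerate}
Define $G^V$ with the roles of $U$ and $V$ exchanged. Only triples that meet three distinct blocks of $\mathcal P$ are changed. For singleton blocks $U=\{x\}$, $V=\{y\}$ these are the TCMs $G^x,G^y$ of Section~\ref{sec:four}.

\begin{lemma}\label{lem:compat}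
The pairs $(G^U,\mathcal P')$ and $(G^V,\mathcal P')$ are compatible.
\end{lemma}

\begin{proof}
By symmetry we consider $G^U$.

(C1) Triples inside an outer block or inside $U\cup V$ are unchanged. So outer blocks still induce $2$-recursive TCMs, and so do $U$ and $V$. By (C2) for $(G,\mathcal P)$, the partition of $U\cup V$ into $U$ and $V$ is a split of $G^U[U\cup V]$, which is therefore $2$-recursive.

(C2) A triple with exactly two vertices in an outer block is unchanged. Consider a triple with two vertices in $U\cup V$ and one in an outer block. If the two vertices both lie in $U$ or both lie in $V$, the triple is unchanged and chooses them. Otherwise it chooses them by (M1).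

(C3) Triples that meet three outer blocks are unchanged. For outer blocks $W,W'$, the triples $uww'$ with $u\in U$ are unchanged and all make the same type of choice, and the triples $vww'$ with $v\in V$ make that type of choice by (M2).
\end{proof}

\subsection{The merging inequality}

We need convexity in the following form. Let $k\ge0$ and $a,b\ge1$ be integers with $k+a+b\le m-2$. If $\varphi$ is convex, then
\begin{equation}\label{eq:jensen}
\varphi(k+a)\le\frac{a}{a+b}\,\varphi(k+a+b)+\frac{b}{a+b}\,\varphi(k),
\end{equation}
and the inequality is strict if $\varphi$ is strictly convex. Indeed, \eqref{eq:jensen} is equivalent to $b\sum_{i=k+1}^{k+a}\Delta(i)\le a\sum_{i=k+a+1}^{k+a+b}\Delta(i)$; the left side is at most $ab\,\Delta(k+a)$ and the right side is at least $ab\,\Delta(k+a+1)$.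

With blocks of different sizes, $G^U$ and $G^V$ can no longer be averaged with equal weights. A pair between outer blocks receives $|U|$ votes from $U$ and $|V|$ votes from $V$, and after merging it receives all of these votes or none. Its mean multiplicity is preserved if $G^U$ and $G^V$ are weighted in proportion to $|U|$ and $|V|$.

\begin{lemma}\label{lem:merge}
Let $(G,\mathcal P)$ be compatible with $|\mathcal P|\ge2$, and choose distinct blocks $U,V$ such that $\mu:=\mu_{UV}$ is maximum over all pairs of blocks. Let $a=|U|$, $b=|V|$ and $\theta=\frac a{a+b}$. Then for every convex $\varphi$,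
\begin{equation}\label{eq:merge}
\theta\,w_\varphi(G^U)+(1-\theta)\,w_\varphi(G^V)\ \ge\ w_\varphi(G).
\end{equation}
If $\varphi$ is strictly convex and equality holds, then $\mu=m-a-b$, and for all distinct outer blocks $W,W'$ we have $UWW'\to WW'$ if and only if $VWW'\to WW'$.
\end{lemma}

\begin{proof}
We compare the two sides of \eqref{eq:merge} pair by pair. All arrows refer to $G$. The multiplicities in $G^U$ and $G^V$ between blocks of $\mathcal P'$ are given by \eqref{eq:cross}, which applies by Lemma~\ref{lem:compat}.

\emph{(a) Pairs inside a block of $\mathcal P$.} A triple that contains such a pair meets at most two blocks of $\mathcal P$, so it is unchanged. These pairs contribute equally to both sides.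

\emph{(b) Pairs between outer blocks $W$ and $W'$.} Let $p=[UWW'\to WW']$ and $q=[VWW'\to WW']$, and let $k$ be the contribution of outer blocks to $\mu_{WW'}$ in \eqref{eq:cross}. The multiplicity is $k+ap+bq$ in $G$, it is $k+(a+b)p$ in $G^U$, and it is $k+(a+b)q$ in $G^V$. We claim that
\[
\theta\,\varphi\bigl(k+(a+b)p\bigr)+(1-\theta)\,\varphi\bigl(k+(a+b)q\bigr)\ge\varphi(k+ap+bq).
\]
For $p=q$ this is an equality. For $p=1$, $q=0$ it is \eqref{eq:jensen}, and for $p=0$, $q=1$ it is \eqref{eq:jensen} with $a$ and $b$ exchanged. So these pairs do not lose, and they gain if $\varphi$ is strictly convex and $p\ne q$.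

\emph{(c) Pairs between $U\cup V$ and an outer block $W$.} Let $T_U$ be the set of outer blocks $W$ with $UVW\to UW$, and $T_V$ the set of those with $UVW\to VW$; these sets are disjoint. Put
\[
s_W=\sum_{W'}|W'|\cdot[UWW'\to UW],\qquad t_W=\sum_{W'}|W'|\cdot[VWW'\to VW],
\]
where $W'$ runs over the outer blocks other than $W$. By \eqref{eq:cross},
\begin{equation}\label{eq:st}
\mu_{UW}=s_W+b\,[W\in T_U],\qquad \mu_{VW}=t_W+a\,[W\in T_V].
\end{equation}
In $G^U$ all $(a+b)|W|$ pairs between $U\cup V$ and $W$ have multiplicity $s_W$, and in $G^V$ they all have multiplicity $t_W$. Their contribution to the left side of \eqref{eq:merge} is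
\[
\theta(a+b)|W|\,\varphi(s_W)+(1-\theta)(a+b)|W|\,\varphi(t_W)=a|W|\,\varphi(s_W)+b|W|\,\varphi(t_W),
\]
and their contribution to the right side is $a|W|\,\varphi(\mu_{UW})+b|W|\,\varphi(\mu_{VW})$. Thus the same $\theta$ also makes the numbers of pairs match. By \eqref{eq:st}, the total loss over all outer blocks is
\[
\Lambda=\sum_{W\in T_U}a|W|\bigl(\varphi(\mu_{UW})-\varphi(\mu_{UW}-b)\bigr)+\sum_{W\in T_V}b|W|\bigl(\varphi(\mu_{VW})-\varphi(\mu_{VW}-a)\bigr).
\]

\emph{(d) The $ab$ pairs between $U$ and $V$.} Let $D=\sum_{W\in T_U\cup T_V}|W|$. The outer blocks contain $m-a-b$ vertices, and $UVW\to UV$ exactly when $W\notin T_U\cup T_V$, so $\mu=m-a-b-D$. In $G^U$ and in $G^V$ such a pair is chosen by the triples whose third vertex is outer, by (M1), and by no other triple. Its multiplicity is $m-a-b=\mu+D$. The gain is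
\[
\Gamma=ab\bigl(\varphi(\mu+D)-\varphi(\mu)\bigr)=ab\sum_{i=\mu+1}^{\mu+D}\Delta(i).
\]

It remains to show that $\Lambda\le\Gamma$. Both quantities record the same transfer: $abD$ triples $uvw$ change their choice to $uv$, and each moves one unit of multiplicity. We show that each unit costs at most $\Delta(\mu)$ where it leaves and yields at least $\Delta(\mu+1)$ where it arrives. If $D=0$, then $\Lambda=\Gamma=0$. Let $D\ge1$. Some outer block $W$ lies in $T_U\cup T_V$, and \eqref{eq:st} gives $\mu_{UW}\ge b\ge 1$ or $\mu_{VW}\ge a\ge1$. So $\mu\ge1$ by the choice of $U,V$, and $\Delta(\mu)$ is defined. For $W\in T_U$ we have $b\le\mu_{UW}\le\mu$, and since $\Delta$ is nondecreasing,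
\[
\varphi(\mu_{UW})-\varphi(\mu_{UW}-b)=\sum_{i=\mu_{UW}-b+1}^{\mu_{UW}}\Delta(i)\le b\,\Delta(\mu).
\]
For $W\in T_V$ we have $a\le\mu_{VW}\le\mu$, and the same estimate gives $\varphi(\mu_{VW})-\varphi(\mu_{VW}-a)\le a\,\Delta(\mu)$. Since $T_U$ and $T_V$ are disjoint,
\begin{equation}\label{eq:transfer}
\Lambda\le ab\,\Delta(\mu)\Bigl(\sum_{W\in T_U}|W|+\sum_{W\in T_V}|W|\Bigr)=abD\,\Delta(\mu)\le abD\,\Delta(\mu+1)\le\Gamma .
\end{equation}
This proves \eqref{eq:merge}.

Suppose that $\varphi$ is strictly convex and that equality holds in \eqref{eq:merge}. Then $\Lambda=\Gamma$ and no pair in (b) gains. If $D\ge1$, then $\Delta(\mu)<\Delta(\mu+1)$ makes \eqref{eq:transfer} strict. So $D=0$, that is, $\mu=m-a-b$. In (b) we must have $p=q$ for all $W,W'$.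
\end{proof}

The maximality of $\mu$ enters only in the comparison of $\Lambda$ with $\Gamma$, and it is needed only among pairs between different blocks, because pairs inside blocks never give up a triple. Convexity enters there and in (b). No sign condition on $\Delta$ is used, so $\varphi$ need not be monotone.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We prove by induction on $|\mathcal P|$ that for every compatible pair $(G,\mathcal P)$ there is a random $2$-recursive TCM $R$, whose distribution depends only on $(G,\mathcal P)$, with $\mathbb E\,w_\varphi(R)\ge w_\varphi(G)$ for all convex $\varphi$. If $|\mathcal P|=1$, take $R=G$. If $|\mathcal P|\ge2$, choose $U,V$ as in Lemma~\ref{lem:merge}, breaking ties by a fixed rule. The blocks $U,V$ and the number $\theta$ do not depend on $\varphi$. By Lemma~\ref{lem:compat} and induction, there are random $2$-recursive TCMs $R^U$ and $R^V$ for $(G^U,\mathcal P')$ and $(G^V,\mathcal P')$. Let $R$ be $R^U$ with probability $\theta$ and $R^V$ with probability $1-\theta$. Then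
\[
\mathbb E\,w_\varphi(R)=\theta\,\mathbb E\,w_\varphi(R^U)+(1-\theta)\,\mathbb E\,w_\varphi(R^V)\ge\theta\,w_\varphi(G^U)+(1-\theta)\,w_\varphi(G^V)\ge w_\varphi(G).
\]
The first statement of the theorem is the case of the partition into singletons. For the second, fix $\varphi$ and let $G$ maximize $w_\varphi$. Some outcome of $R$ has weight at least $\mathbb E\,w_\varphi(R)\ge w_\varphi(G)$, and it is a $2$-recursive maximizer.
\end{proof}

\section{The value and growth of $\operatorname{forb}(m,r,M)$}\label{sec:forb}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]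
For $m\le1$ there are no pairs and $H=H_2=0$. For $m\ge2$ and $\alpha>0$ the function $\varphi(i)=\alpha^i$ is convex, because $\Delta(i+1)-\Delta(i)=\alpha^{i-1}(\alpha-1)^2\ge0$. So Theorem~\ref{thm:main} gives $H(m,\alpha)=H_2(m,\alpha)$. For $r=3$ we have $\frac{r-1}{r-2}=2$ and $(r-2)^{m-2}=1$, so the two ends of \eqref{eq:sandwich} are $H_2(m,2)$ and $H(m,2)$. They coincide, and \eqref{eq:forb3} follows. Dividing \eqref{eq:forb3} by $m2^{m-1}$ gives
\[
\frac{\operatorname{forb}(m,3,M)}{m2^{m-1}}-1=\frac2m+\frac{H(m,2)}{m2^{m-1}},
\]
and \eqref{eq:limits} follows from $H=H_2$ and \eqref{eq:H2limit}.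
\end{proof}

Since Corollary~\ref{cor:conj} covers every $\alpha>0$, it closes the gap in \eqref{eq:sandwich} for every $r$. It also replaces a maximum over $3^{\binom m3}$ TCMs by a recursion in the size of the top split.

\begin{corollary}\label{cor:exact}
For all $r\ge3$ and $m\ge0$, with $\alpha=\frac{r-1}{r-2}$,
\[
\operatorname{forb}(m,r,M)=(r-1)^m+m(r-1)^{m-1}+H(m,\alpha)\,(r-2)^{m-2}.
\]
Here, for every $\alpha>0$, $H(0,\alpha)=H(1,\alpha)=0$, and for $m\ge2$
\begin{equation}\label{eq:rec}
H(m,\alpha)=\max_{a+b=m,\ a,b\ge1}\bigl\{\alpha^{b}H(a,\alpha)+\alpha^{a}H(b,\alpha)+ab\bigr\}.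
\end{equation}
\end{corollary}

\begin{proof}
The first formula is \eqref{eq:sandwich} together with Corollary~\ref{cor:conj}. For \eqref{eq:rec} we may replace $H$ by $H_2$. Let $G$ be a $2$-recursive TCM on $[m]$, $m\ge 2$, with top split $A\cup B$, $|A|=a$, $|B|=b$. A pair inside $A$ is chosen by all $b$ triples with third vertex in $B$, so its multiplicity in $G$ exceeds that in $G[A]$ by $b$. A pair inside $B$ gains $a$ in the same way, and the $ab$ pairs between $A$ and $B$ have multiplicity $0$. Hence
\[
w(G,\alpha)=\alpha^b\,w(G[A],\alpha)+\alpha^a\,w(G[B],\alpha)+ab .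
\]
Any two $2$-recursive TCMs on $A$ and $B$ occur as $G[A]$ and $G[B]$ for such a $G$, and the coefficients $\alpha^b,\alpha^a$ are positive. Maximizing over $G[A]$, $G[B]$ and the sizes $a,b$ gives \eqref{eq:rec}.
\end{proof}

For $\alpha=2$, the following table lists $2^{m-a}H(a,2)+2^aH(m-a,2)+a(m-a)$ for $1\le a\le m/2$. Each row uses the last column of the rows above it.
\begin{equation}\label{eq:table}
\begin{array}{c|ccccc|c}
m&a=1&a=2&a=3&a=4&a=5&H(m,2)\\ \hline
2&1&&&&&1\\
3&4&&&&&4\\
4&11&12&&&&12\\
5&28&30&&&&30\\
6&65&72&73&&&73\\
7&152&162&172&&&172\\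
8&351&368&383&400&&400\\
9&808&830&858&884&&884\\
10&1777&1872&1909&1960&1945&1960\\
11&3930&4066&4248&4316&4286&4316
\end{array}
\end{equation}
The most balanced split is optimal up to $m=9$, but not for $m=10$ or $m=11$.

The recursion makes $H(m,\alpha)/\alpha^m$ superadditive, and this yields the order of growth. Recall Fekete's lemma: if a real sequence satisfies $g(a+b)\ge g(a)+g(b)$ for all $a,b\ge1$, then $g(m)/m$ tends to $\sup_{m\ge1}g(m)/m$, which may be $+\infty$.

\begin{corollary}\label{cor:limit}
For $\alpha>1$ the limit $L(\alpha)=\lim_{m\to\infty}\frac{H(m,\alpha)}{m\alpha^m}$ exists, equals $\sup_{m\ge1}\frac{H(m,\alpha)}{m\alpha^m}$, and satisfies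
\[
\frac{\lambda(\alpha)}2\le L(\alpha)\le\frac1{2\alpha(\alpha-1)} .
\]
Equality $L(\alpha)=\lambda(\alpha)/2$ holds at $\alpha=2$. Consequently, for $r\ge3$,
\[
\lim_{m\to\infty}\frac{\operatorname{forb}(m,r,M)}{m(r-1)^{m-1}}-1=\frac{r-1}{(r-2)^2}\,L\Bigl(\frac{r-1}{r-2}\Bigr).
\]
\end{corollary}

\begin{proof}
Let $g(m)=H(m,\alpha)/\alpha^m$. Dividing \eqref{eq:rec} by $\alpha^{a+b}$ gives $g(a+b)\ge g(a)+g(b)+ab\,\alpha^{-(a+b)}$. So $g$ is superadditive, and Fekete's lemma gives $\lim g(m)/m=\sup g(m)/m$. The lower bound follows from \eqref{eq:balanced} as $k\to\infty$.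

For the upper bound let $G$ be a $2$-recursive TCM on $[m]$ with a tree as in Section~\ref{sec:intro}, and fix a vertex $x$. Let $1=n_0<n_1<\dots<n_k=m$ be the sizes of the nodes that contain $x$. Exactly $n_j-n_{j-1}$ vertices $z$ have $|Y_{xz}|=n_j$. By \eqref{eq:tree} and $\alpha>1$,
\[
\sum_{z\ne x}\alpha^{\mu_G(xz)}=\sum_{j=1}^k(n_j-n_{j-1})\,\alpha^{m-n_j}\le\sum_{j=1}^k\ \sum_{n=n_{j-1}+1}^{n_j}\alpha^{m-n}=\sum_{i=0}^{m-2}\alpha^i=\frac{\alpha^{m-1}-1}{\alpha-1}.
\]
Summing over $x$ counts every pair twice. Since $H=H_2$, we get $2H(m,\alpha)\le m\,\frac{\alpha^{m-1}-1}{\alpha-1}$, and therefore $g(m)/m\le\frac1{2\alpha(\alpha-1)}$ for all $m\ge1$.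

For $\alpha=2$ we have $\frac{H(m,2)}{m2^m}=\frac12\cdot\frac{H_2(m,2)}{m2^{m-1}}$, which tends to $\lambda(2)/2$ by \eqref{eq:H2limit}. Finally let $\alpha=\frac{r-1}{r-2}$. Then $\alpha^m(r-2)^{m-2}=(r-1)^m/(r-2)^2$, and Corollary~\ref{cor:exact} gives
\[
\frac{\operatorname{forb}(m,r,M)}{m(r-1)^{m-1}}-1=\frac{r-1}m+\frac{r-1}{(r-2)^2}\cdot\frac{H(m,\alpha)}{m\alpha^m}.
\]
Let $m\to\infty$.
\end{proof}

Since $L(\alpha)\ge\lambda(\alpha)/2>0$, the excess of $\operatorname{forb}(m,r,M)$ over the columns with at most one $0$ has the same order $m(r-1)^{m-1}$ as that construction itself.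

\section{The maximizers}\label{sec:max}

Theorem~\ref{thm:main} says that some maximizer is $2$-recursive. For affine $\varphi$ every TCM is a maximizer, since the total multiplicity is fixed, so a statement about all maximizers needs strict convexity. The equality case of Lemma~\ref{lem:merge} then shows that pairs of largest multiplicity behave much like nodes of size two.

\begin{proposition}\label{prop:structure}
Let $m\ge3$, let $\varphi$ be strictly convex (for example $\varphi(i)=\alpha^i$ with $0<\alpha\ne1$), and let $G$ maximize $w_\varphi$ among TCMs on $[m]$. Then every pair of maximum multiplicity has multiplicity exactly $m-2$. For each such pair $xy$ and all distinct $z,z'\notin\{x,y\}$, the triple $xzz'$ chooses $zz'$ if and only if $yzz'$ does. Moreover, $G^x$ and $G^y$ are again maximizers.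
\end{proposition}

\begin{proof}
Let $xy$ have maximum multiplicity, and apply Lemma~\ref{lem:merge} to the partition into singletons with $U=\{x\}$, $V=\{y\}$. It gives $\frac12w_\varphi(G^x)+\frac12w_\varphi(G^y)\ge w_\varphi(G)$. Neither $w_\varphi(G^x)$ nor $w_\varphi(G^y)$ exceeds $w_\varphi(G)$, so both equal it, and equality holds in \eqref{eq:merge}. The equality case of the lemma with $a=b=1$ gives the first two statements.
\end{proof}

The proposition leaves some freedom, and the global structure of a tree is not forced.

\begin{example}\label{ex:eleven}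
For $\alpha=2$ and $m=11$ there is a maximizer that is not $2$-recursive. Partition $[11]$ into blocks $W,W',B$ of sizes $4,4,3$. Inside the blocks take $2$-recursive TCMs of weights $H(4,2)=12$, $12$ and $H(3,2)=4$. A triple with exactly two vertices in a block chooses the pair inside that block. Give each $b\in B$ a type, $W$ or $W'$, so that both types occur. The triples $bww'$ with $w\in W$, $w'\in W'$ choose $bw$ if $b$ has type $W$, and $bw'$ if $b$ has type $W'$.

Pairs inside $W$ or $W'$ gain $7$ from outside, and pairs inside $B$ gain $8$. A vertex $b\in B$ forms four pairs of multiplicity $4$ with the block of its type and four pairs of multiplicity $0$ with the other block. The $16$ pairs $ww'$ have multiplicity $0$. The weight is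
\[
2\cdot12\cdot2^7+4\cdot2^8+3\,(4\cdot2^4+4)+16=4316,
\]
which equals $H(11,2)$ by \eqref{eq:table}. The weight does not depend on the types because $|W|=|W'|$. If all types were $W$, we would have the $2$-recursive TCM that splits $11=4+7$ and then $7=4+3$; mixing the types keeps the weight and destroys the top split.

Indeed, this TCM has no split. A split cannot separate two vertices $x,y$ of one block: for $z$ outside the block the triple $xyz$ would meet both parts and choose the crossing pair $xy$. So one part is a single block and the other part is the union of the remaining two blocks. If the single block is $B$ or $W$, take $b$ of type $W$; then $bww'\to bw$ chooses a crossing pair. If the single block is $W'$, take $b$ of type $W'$; then $bww'\to bw'$ chooses a crossing pair. Each case contradicts the definition of a split.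
\end{example}

\begin{thebibliography}{1}

\bibitem{PSY}
Wallace Peaslee, Attila Sali, Jun Yan,
\emph{An intermediate case of exponential multivalued forbidden matrix configuration},
arXiv:2312.11446 (2023).

\end{thebibliography}
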